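# Large Albanese fibers and the ratio of volume to Euler characteristic

## 1. A guess: large Albanese fibers push $\mathrm{vol}(K_X)/\chi(X,\omega_X)$ up to $2(k+1)!$

We work over $\mathbb C$. Take a variety $X$ of general type and suppose that the fibers of its Albanese map are large. Is $\mathrm{vol}(K_X)$ then large compared with $\chi(X,\omega_X)$? The answer one would first guess is yes, with a precise constant: as the volume of the fibers grows, the ratio is eventually at least as large as any number below $2(k+1)!$, where $k$ is the Albanese dimension.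

Let us fix the words. For a line bundle $L$ on a projective variety $U$ of dimension $n$, put $\mathrm{vol}(L)=\limsup_p n!\,h^0(U,pL)/p^n$. The bundle $L$ is big if $\mathrm{vol}(L)>0$; equivalently, some multiple of $L$ is an ample bundle plus an effective divisor. If $\phi:U'\to U$ is generically finite of degree $e$, then $\mathrm{vol}(\phi^*L)=e\,\mathrm{vol}(L)$. A smooth projective variety is of general type if its canonical bundle is big. The number $\mathrm{vol}(K)$ is a birational invariant of smooth projective varieties. It equals $2g-2$ for a curve of genus $g\ge2$, it equals $K^2$ of the minimal model for a surface of general type, and it equals $K^n$ when $K$ is ample.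

**Definition (Albanese dimension, Albanese fiber).** Let $a_X:X\to\mathrm{Alb}(X)$ be the Albanese map. The Albanese dimension of $X$ is $k=\dim a_X(X)$. Let $X\to Z_0\to a_X(X)$ be the Stein factorization (first map with connected fibers, second map finite). A general Albanese fiber is a general fiber $F$ of $X\to Z_0$.

For example, if $Y\to A$ is a double cover of an abelian surface branched along a smooth divisor in $|2L|$ with $L$ ample, then $h^1(\mathcal O_Y)=h^1(\mathcal O_A)+h^1(L^{-1})=2$, and $Y$ is of general type. So $Y\to\mathrm{Alb}(Y)$ is not birational and must be finite of degree $2$. For $X=F\times Y$ with $h^1(\mathcal O_F)=0$ a general fiber of $a_X$ is two copies of $F$, while a general Albanese fiber is one copy of $F$.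

Put $c:=n-k=\dim F$. If $X$ is of general type, so is $F$, because $K_X|_F=K_F$ and a big divisor restricts to a big divisor on a general fiber. By invariance of plurigenera $\mathrm{vol}(K_F)$ does not depend on the general fiber.

**Question.** Let $n>1$ and $0<k<n$. Is there a sequence of rational numbers $\{a_{k,m}\}_{m\in\mathbb N}$ such that

- (i) $0<a_{k,1}<a_{k,2}<\cdots$;
- (ii) $\lim_{m\to\infty}a_{k,m}=2(k+1)!$;
- (iii) for every smooth $n$-dimensional variety $X$ of general type and of Albanese dimension $k$, if $\mathrm{vol}(K_X)<a_{k,m}\,\chi(X,\omega_X)$, then a general Albanese fiber of $X$ has volume at most $m$?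

The question comes from Tong Zhang, "Relative Clifford inequality for varieties fibered by curves", arXiv:1706.06523 (2017). The quoted known cases all say yes: $n=2$ (where $k=1$) by the inequality of Horikawa, Persson and Xiao; $n=3$ (where $k=1$ or $2$); and $k=n-1$ in every dimension.

To test the guess we must recognize Albanese fibers. The following lemma does it.

**Lemma 1.** Let $X$ be smooth projective and $\pi:X\to A$ a surjective morphism with connected fibers onto an abelian variety, with $h^1(\mathcal O_X)\le\dim A$. Then $X$ has Albanese dimension $\dim A$, and its general Albanese fibers are the general fibers of $\pi$.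

*Proof.* Up to translation $\pi$ factors as $X\to\mathrm{Alb}(X)\to A$, the second map being a homomorphism, surjective because $\pi$ is. As $\dim\mathrm{Alb}(X)=h^1(\mathcal O_X)\le\dim A$, it is an isogeny. The image $a_X(X)$ maps onto $A$, so $\dim a_X(X)=\dim A$ and $a_X$ is surjective. Let $X\to Z_0\to\mathrm{Alb}(X)$ be the Stein factorization. Then $h:Z_0\to A$ is finite and $h_*\mathcal O_{Z_0}=\pi_*\mathcal O_X=\mathcal O_A$, the last equality because $\pi$ has connected fibers and $A$ is normal. So $h$ is an isomorphism. $\square$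

## 2. Double covers of $A\times\mathbb P^c$

Let $A$ be an abelian variety of dimension $k\ge1$ and $N$ very ample on $A$. Let $b\ge c+2$ and $L=N\boxtimes\mathcal O(b)$ on $A\times\mathbb P^c$. Let $\pi:X\to A\times\mathbb P^c$ be the double cover branched along a smooth member of $|2L|$. Then $\pi_*\mathcal O_X=\mathcal O\oplus L^{-1}$, and
$$K_X=\pi^*(N\boxtimes\mathcal O(b-c-1)),\qquad \pi_*\omega_X=\omega\oplus(\omega\otimes L),\qquad \omega=\omega_{A\times\mathbb P^c}.$$
So $K_X$ is ample and $\mathrm{vol}(K_X)=2\binom{k+c}{c}N^k(b-c-1)^c$. Since $\chi(\omega)=\chi(\omega_A)\chi(\omega_{\mathbb P^c})=0$, we get $\chi(\omega_X)=\chi(A,N)\,\chi(\mathbb P^c,\mathcal O(b-c-1))=\frac{N^k}{k!}\binom{b-1}{c}$. Therefore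
$$\frac{\mathrm{vol}(K_X)}{\chi(\omega_X)}=2(k+c)!\,\frac{(b-c-1)^c}{(b-1)(b-2)\cdots(b-c)}.\tag{1}$$
By Kodaira vanishing $h^1(\mathcal O_X)=k+h^1(L^{-1})=k$. The fibers of $X\to A$ are double covers of $\mathbb P^c$ with nonempty branch divisor, hence connected (over any point where the branch divisor contains the whole $\mathbb P^c$, the fiber is supported on $\mathbb P^c$). By Lemma 1 the Albanese dimension is $k$ and the general Albanese fiber is a double cover of $\mathbb P^c$ branched in degree $2b$, of volume $2(b-c-1)^c$.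

For $c=1$ and $b=g+1$ the fibers have genus $g$ and the ratio is $2(k+1)!\,(g-1)/g$. It tends to $2(k+1)!$ from below as the fibers grow: the guess passes, and it could not hold with a larger limit. For $c\ge2$ the fiber volume tends to infinity only when $b\to\infty$, and then the ratio tends to $2(k+c)!\ge 3\cdot 2(k+1)!$. The guess passes again, with room to spare. Nevertheless it is false.

## 3. The fiber dimension decides

**Theorem 1 (classification).** For integers $0<k<n$, a sequence with (i)–(iii) exists if and only if $n-k\le2$.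

In particular the answer to the question, for all $n>1$ and $0<k<n$, is no. The failure starts at $(n,k)=(4,1)$ and occurs for every pair with $1\le k\le n-3$. Theorem 1 follows from two independent theorems.

**Theorem A.** Define $b_1=2$, $b_2=5$, $\theta_j=1-\sum_{i\le j}1/b_i$, $b_{j+1}=\lfloor2/\theta_j\rfloor+1$ (so $b=(2,5,7,13,\dots)$), and $C_j=b_1\cdots b_j\,\theta_j^{\,j-1}$. Then $C_3=121/70$ and $C_{j+1}<C_j/2$ for $j\ge3$. For all $c\ge3$, $k\ge1$ there are smooth projective $X_t$ $(t\ge1)$ of general type, of dimension $k+c$ and Albanese dimension $k$, with $\chi(\omega_{X_t})>0$,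
$$\mathrm{vol}(K_{X_t})<C_c\,(k+1)!\;\chi(X_t,\omega_{X_t}),$$
and with general Albanese fibers of volume tending to $\infty$ as $t\to\infty$.

**Theorem B.** Let $X$ be of general type with Albanese dimension $k\ge1$, and $V=\mathrm{vol}(K_F)$.

- If $n-k=2$ and $V\ge2$, then $\displaystyle\chi(X,\omega_X)\le\frac{\mathrm{vol}(K_X)}{2(k+1)!}\Big(1+\frac{8(k+1)}{\sqrt V}\Big)$.
- If $n-k=1$, then $\displaystyle\chi(X,\omega_X)\le\frac{\mathrm{vol}(K_X)}{2(k+1)!}\Big(1+\frac{2(k+1)}{V}\Big)$.

*Theorem A gives non-existence for $n-k\ge3$.* Let $c=n-k$. Since $C_c\le121/70<2$, condition (ii) gives some $m$ with $a_{k,m}>C_c(k+1)!$. As $\chi(\omega_{X_t})>0$, we have $\mathrm{vol}(K_{X_t})<a_{k,m}\chi(\omega_{X_t})$ for all $t$, so by (iii) all the Albanese fibers of the $X_t$ have volume at most $m$, a contradiction. The same argument excludes every limit value larger than $C_c(k+1)!$ in (ii), and $C_c\to0$ as $c\to\infty$.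

*Theorem B gives existence for $n-k\le2$.* Here $V$ is a positive integer. Put $c_m=2(k+1)!/(1+8(k+1)/\sqrt{m+1})$ if $n-k=2$, and $c_m=2(k+1)!/(1+2(k+1)/(m+1))$ if $n-k=1$. Then $c_m$ increases strictly to $2(k+1)!$. Choose rationals $0<a_{k,1}<c_1$ and $c_{m-1}<a_{k,m}<c_m$ for $m\ge2$; then (i) and (ii) hold. For (iii) suppose $V>m$, so $V\ge m+1\ge2$. If $\chi(\omega_X)>0$, Theorem B gives $\mathrm{vol}(K_X)\ge c_m\chi(\omega_X)\ge a_{k,m}\chi(\omega_X)$. If $\chi(\omega_X)\le0$, then $\mathrm{vol}(K_X)>0\ge a_{k,m}\chi(\omega_X)$. So $\mathrm{vol}(K_X)<a_{k,m}\chi(\omega_X)$ forces $V\le m$. $\square$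

## 4. Products lose a binomial factor

A sensible first attempt at a counterexample uses the sharp case $c=1$. Let $S\to A$ be the example of Section 2 with $c=1$, so that $\dim S=k+1$ and the fibers have genus $g$. Let $G$ be a variety of general type of dimension $c-1$ with $h^1(\mathcal O_G)=0$. Then $X=G\times S$ has Albanese dimension $k$, and its Albanese fibers are $G\times(\text{curve of genus }g)$, of volume $c\,\mathrm{vol}(K_G)(2g-2)\to\infty$. Because $h^0(pK_{G\times S})=h^0(pK_G)\,h^0(pK_S)$, the quantity $\mathrm{vol}/(\dim)!$ is multiplicative, and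
$$\frac{\mathrm{vol}(K_X)}{\chi(\omega_X)}=\binom{k+c}{k+1}\cdot\frac{\mathrm{vol}(K_G)}{\chi(\omega_G)}\cdot2(k+1)!\,\frac{g-1}g.\tag{2}$$
To beat $2(k+1)!$ we want $\mathrm{vol}(K_G)<\chi(\omega_G)$. Surfaces with this property exist: a smooth hypersurface of degree $10$ in $\mathbb P(1,1,2,5)$ has $K=\mathcal O(1)$, $K^2=10/10=1$, $p_g=2$, $q=0$, $\chi=3$. But for $c=3$ the binomial factor in (2) is $\binom{k+3}{2}\ge6$, and no surface $G$ pays for it: Noether's inequality $K^2\ge2p_g-4$ on the minimal model gives, when $q=0$, $\chi=1+p_g\le\frac12K^2+3\le\frac72K^2$, hence $\binom{k+3}{2}K^2/\chi\ge12/7>1$.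

The factor arises because in a product every pluricanonical form on $G$ may multiply every one on $S$ at no cost. The cure is to twist: arrange that each power of a fiber coordinate is paid for by positivity on $A$. The asymptotic count of sections of $pK$, which gives the volume, then drops from a product to a simplex. Meanwhile one fiber coordinate, of very small weight, supplies many sections already at level $p=1$, which is the level that $\chi$ sees.

## 5. Weighted hypersurfaces over an abelian variety

**Step 1: the construction.** Let $A$ be an abelian variety of dimension $k\ge1$ and $N$ very ample on $A$; we also allow $k=0$ ($A$ a point, $N$ trivial). Let $r\ge3$, $e_1,\dots,e_r\ge2$ and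
$$\theta'=1-\sum\frac1{e_i}>0,\quad \delta=\mathrm{lcm}(e_i),\quad \alpha_i=\frac{\delta}{e_i},\quad \varepsilon=\delta-\sum\alpha_i=\delta\theta'\ge1,\quad \mathrm{wt}(\beta)=\sum\alpha_i\beta_i\ \ (\beta\in\mathbb N^r).$$
Let $g\in H^0(A,\delta N)$ have smooth zero divisor (Bertini; for $k=0$ this means $g\ne0$). We want the variety $\sum u_i^{e_i}+g=0$, with $u_i$ a coordinate on $N^{\alpha_i}$. To compactify it we present it as a quotient.

Let $\pi:\mathbf P=\mathbb P(\mathcal O\oplus(N^{-1})^{\oplus r})\to A$ with $\pi_*\mathcal O_{\mathbf P}(1)=\mathcal O\oplus(N^{-1})^{\oplus r}$. It has coordinates $v_0\in H^0(\mathcal O_{\mathbf P}(1))$ and $v_i\in H^0(\mathcal O_{\mathbf P}(1)\otimes N)$ for $i\ge1$. Put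
$$Y=\Big\{\sum_{i=1}^rv_i^\delta+g\,v_0^\delta=0\Big\}\in|\mathcal O_{\mathbf P}(\delta)\otimes N^\delta|.$$
$Y$ is smooth. Where $v_0=1$, a singular point has all $v_i^{\delta-1}=0$, so all $v_i=0$, and then $g=0$ and $dg=0$, which is excluded. Where $v_0=0$, a singular point has $v_i^{\delta-1}=0$ for all $i\ge1$, so all coordinates vanish. The fibers of $Y\to A$ are hypersurfaces in $\mathbb P^r$, hence connected; so $Y$ is connected and, being smooth, irreducible. Its dimension is $k+r-1$.

The group $\Gamma=\prod\mu_{\alpha_i}$ acts on the $v_i$ $(i\ge1)$ and preserves $Y$, since $\alpha_i\mid\delta$. The action on $Y$ is generically free. Let $\gamma:Y\to\bar X=Y/\Gamma$, and let $\rho:X'\to\bar X$ be a projective resolution that is an isomorphism over the smooth locus. We write $\pi$ also for the maps from $Y,\bar X,X'$ to $A$. With $u_i=v_i^{\alpha_i}$, the open part $\{v_0\ne0\}$ of $\bar X$ is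
$$X^\circ=\Big\{\sum u_i^{e_i}+g=0\Big\}\subset\mathrm{Tot}\Big(\bigoplus N^{\alpha_i}\Big).$$
Indeed $\{v_0\neq 0\}=\mathrm{Tot}(N^{\oplus r})\subset\mathbf P$ has quotient $\mathrm{Tot}(\bigoplus N^{\alpha_i})$. If $R$ is a local coordinate ring and $\phi$ the invariant equation, then $(R/\phi R)^\Gamma=R^\Gamma/\phi R^\Gamma$, because taking $\Gamma$-invariants is exact and $(\phi R)^\Gamma=\phi R^\Gamma$. $X^\circ$ is smooth: as $e_i\ge2$, a singular point has all $u_i=0$, $g=0$, $dg=0$. So $X^\circ$ is an open subset of $X'$.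

The canonical bundle of $\mathrm{Tot}(\bigoplus N^{\alpha_i})$ is $\pi^*N^{-\sum\alpha_i}$, and $X^\circ$ is the zero locus of a section of $\pi^*N^\delta$. So adjunction gives $\omega_{X^\circ}\cong\pi^*N^{\varepsilon}$. Explicitly, let $\tau$ be a generator of $\omega_A$ ($\tau=1$ if $k=0$). The residue
$$\Omega=\mathrm{Res}\,\frac{du_1\wedge\cdots\wedge du_r\wedge\tau}{\sum u_i^{e_i}+g}$$
generates $\omega_{X^\circ}\otimes\pi^*N^{-\varepsilon}$.

**Step 2: canonical forms and $\chi$.** We compute on $Y$ and take $\Gamma$-invariants. First, $\omega_{\bar X}=(\gamma_*\omega_Y)^\Gamma$ by pullback of forms. Both sheaves are reflexive ($\bar X$ is normal, $\gamma$ is finite, and the right side is a direct summand of $\gamma_*\omega_Y$), so we may compare them at the generic point of a prime divisor of $Y$. There the inertia group is cyclic of some order $e$, acting on a transversal coordinate $v$ by a primitive character and trivially on the other coordinates. A form $h\,dv\wedge dw$ is invariant iff $h=v^{e-1}h'(v^e,w)$, that is, iff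 it equals $\frac1eh'\,d(v^e)\wedge dw$, which is the pullback of a regular form.

Quotient singularities are rational, so $R\rho_*\omega_{X'}=\omega_{\bar X}$ and $R\rho_*\mathcal O_{X'}=\mathcal O_{\bar X}=(\gamma_*\mathcal O_Y)^\Gamma$. As $\gamma$ is finite,
$$H^i(X',\omega_{X'})=H^i(Y,\omega_Y)^\Gamma,\qquad H^i(X',\mathcal O)=H^i(Y,\mathcal O_Y)^\Gamma,\qquad \pi_*\omega_{X'}=(\pi_*\omega_Y)^\Gamma .$$

From $\omega_{\mathbf P}=\mathcal O_{\mathbf P}(-r-1)\otimes N^{-r}$ we get $\omega_{\mathbf P}(Y)=\mathcal O_{\mathbf P}(\delta-r-1)\otimes N^{\delta-r}$. So $\pi_*\omega_{\mathbf P}(Y)$ is the sum, over monomials $v_0^{c_0}\prod v_i^{c_i}$ of degree $\delta-r-1$, of the coefficient bundles $N^{\delta-r-\sum_{i\ge1}c_i}$. In the chart $v_0=1$ such a monomial stands for the form with a pole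
$$\prod v_i^{c_i}\;\frac{dv_1\wedge\cdots\wedge dv_r\wedge\tau}{\sum v_i^\delta+g}.$$
It is $\Gamma$-invariant iff $\alpha_i\mid c_i+1$ for all $i\ge1$, i.e. $c_i=\alpha_i(\beta_i+1)-1$ with $\beta_i\in\mathbb N$. Then $\sum_{i\ge1}c_i=\mathrm{wt}(\beta)+\sum\alpha_i-r$, hence $c_0=\varepsilon-1-\mathrm{wt}(\beta)$, and the coefficient bundle is $N^{\varepsilon-\mathrm{wt}\beta}$. Since $\prod v_i^{c_i}dv_i=\prod u_i^{\beta_i}\,du_i/\alpha_i$, its residue is a constant times the pullback of $u^\beta\Omega$. As $\pi_*\omega_{\mathbf P}=0$, the residue map is injective on $\pi_*\omega_{\mathbf P}(Y)$, and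
$$(\pi_*\omega_{\mathbf P}(Y))^\Gamma=\bigoplus_{\mathrm{wt}\beta\le\varepsilon-1}N^{\varepsilon-\mathrm{wt}\beta}\,u^\beta\Omega\ \hookrightarrow\ \pi_*\omega_{X'}.\tag{3}$$
The summand $\beta=0$ is present because $\varepsilon\ge1$. It shows that $\omega_{X'}\otimes\pi^*N^{-\varepsilon}$ has a nonzero section.

Now let $k\ge1$. Since $\delta-r-1>-(r+1)$, $R^j\pi_*\omega_{\mathbf P}(Y)=0$ for $j>0$. Also $R\pi_*\omega_{\mathbf P}=\omega_A[-r]$, on which $\Gamma$ acts by one character, and $\chi(A,\omega_A)=0$; so $\omega_{\mathbf P}$ contributes $0$ to the Euler characteristic of invariants. The $\Gamma$-equivariant sequence $0\to\omega_{\mathbf P}\to\omega_{\mathbf P}(Y)\to\omega_Y\to0$ gives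
$$\chi(X',\omega_{X'})=\sum_{\mathrm{wt}\beta\le\varepsilon-1}\chi(A,N^{\varepsilon-\mathrm{wt}\beta})=\sum_{\mathrm{wt}\beta\le\varepsilon-1}\frac{(\varepsilon-\mathrm{wt}\beta)^kN^k}{k!}.\tag{4}$$

**Step 3: an upper bound for the volume.** Let $k\ge1$, $n=k+r-1$. Restriction of sections to $X^\circ$ is injective, and on $X^\circ$ everything is explicit. The functions on the total space are $\bigoplus_\beta N^{-\mathrm{wt}\beta}u^\beta$, and the equation is monic in $u_1$ of degree $e_1$, so $\pi_*\mathcal O_{X^\circ}=\bigoplus_{\beta_1<e_1}N^{-\mathrm{wt}\beta}$. With $\omega_{X^\circ}\cong\pi^*N^\varepsilon$,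
$$h^0(X',pK_{X'})\le h^0(X^\circ,pK_{X^\circ})=\sum_{\beta_1<e_1}h^0(A,(p\varepsilon-\mathrm{wt}\beta)N).$$
Here the payment is visible: a monomial $u^\beta$ costs $\mathrm{wt}(\beta)$ copies of $N$. Terms with $\mathrm{wt}\beta>p\varepsilon$ vanish, those with $\mathrm{wt}\beta=p\varepsilon$ contribute $O(p^{r-2})$ in total, and the others equal $(p\varepsilon-\mathrm{wt}\beta)^kN^k/k!$. For each of the $e_1$ values of $\beta_1$, the sum over $\beta_2,\dots,\beta_r$ is a Riemann sum in the variables $y_i=\alpha_i\beta_i/p$, the shift $\alpha_1\beta_1/p$ tending to $0$. So it is asymptotic to $p^{k+r-1}N^k/(k!\,\alpha_2\cdots\alpha_r)$ times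
$$\int_{y\in\mathbb R_{\ge0}^{r-1},\ \sum y_i\le\varepsilon}\Big(\varepsilon-\sum y_i\Big)^kdy=\frac{k!\,\varepsilon^n}{n!}.$$
Since $e_1\alpha_1=\delta$, $\varepsilon=\delta\theta'$ and $\alpha_i=\delta/e_i$,
$$\mathrm{vol}(K_{X'})\le\frac{n!\,N^k}{k!}\cdot\frac{e_1}{\alpha_2\cdots\alpha_r}\cdot\frac{k!\,\varepsilon^n}{n!}=\frac{\delta\,\varepsilon^nN^k}{\alpha_1\cdots\alpha_r}=e_1\cdots e_r\,\theta'^{\,r-1}\varepsilon^kN^k.\tag{5}$$

## 6. The exponents $2,5,7,13,\dots$ and general type

If $e_r=q$ is large and the other exponents are fixed, (4) contains about $q\theta'$ terms from powers of $u_r$ alone, and (5) also grows like $q$. We shall see that the ratio is governed by $e_1\cdots e_c\,\theta_c^{\,c-1}$ with $c=r-1$. We need this number below $2$, but we also need the fibers to be of general type. The numbers $C_1=2$, $C_2=10\cdot\frac3{10}=3$, $C_3=\frac{121}{70}$ show where the change happens.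

**Step 4: the constants.** We have $\theta_2=3/10$, $b_3=\lfloor20/3\rfloor+1=7$, $\theta_3=\frac3{10}-\frac17=\frac{11}{70}$, and $C_3=70\,(11/70)^2=121/70$. Put $x_j=b_{j+1}\theta_j$. By definition of $b_{j+1}$, $x_j\in(2,2+\theta_j]$. So $\theta_{j+1}=\theta_j-1/b_{j+1}=\theta_j(x_j-1)/x_j>0$, and
$$\frac{C_{j+1}}{C_j}=b_{j+1}\frac{\theta_{j+1}^{\,j}}{\theta_j^{\,j-1}}=x_j\Big(\frac{x_j-1}{x_j}\Big)^{j}=(x_j-1)\Big(\frac{x_j-1}{x_j}\Big)^{j-1}.$$
For $j\ge3$ we have $\theta_j\le11/70<0.2$, so $x_j<2.2$ and $(x_j-1)/x_j<6/11$. Hence $C_{j+1}/C_j<1.2\,(6/11)^2<\frac12$.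

**Lemma 2.** Let $f:U\to W$ be a surjective morphism of smooth projective varieties, $D$ a line bundle on $U$ that is big on general fibers, $H$ ample on $W$, and suppose $H^0(U,aD-f^*H)\ne0$ for some $a>0$. Then $D$ is big.

*Proof.* Let $Q$ be ample on $U$, and let $W_0\subset W$ be the open set over which $f$ is smooth. For $b\ge1$ the set $S_b=\{w\in W_0:h^0(U_w,bD-Q)>0\}$ is closed in $W_0$ by semicontinuity. By hypothesis $\bigcup_bS_b$ contains a nonempty open set, so by Baire some $S_b$ equals $W_0$. By generic base change $f_*\mathcal O(bD-Q)\ne0$. After twisting by a large multiple of $H$ it has a section, so $bD-Q+tf^*H$ is effective for some $t>0$, and $bD+tf^*H$ is big. Adding the effective $t(aD-f^*H)$ shows that $(b+ta)D$ is big. $\square$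

**Step 5: general type by induction on the number of exponents.** For $j\ge2$ let $G(e_1,\dots,e_j)$ be a smooth projective model of $\{\sum_{i\le j}u_i^{e_i}=1\}$. This affine variety is smooth, and it is irreducible as the quotient of an affine part of a Fermat hypersurface in $\mathbb P^j$.

**Lemma 3.** If $G(e_1,\dots,e_j)$ is of general type, $j\ge2$, $\vartheta=1-\sum_{i\le j}1/e_i$ and $e\vartheta>2$, then $G(e_1,\dots,e_j,e)$ is of general type.

*Proof.* Apply Section 5 with $k=0$, $r=j+1$, $e_r=e$, $g=-1$. Here $\theta'=\vartheta-1/e>1/e$. Multiplying by $\delta$ gives $\varepsilon>\alpha_r$, i.e. $\alpha_r\le\varepsilon-1$. So (3) contains $\beta=0$ and $\beta=(0,\dots,0,1)$: with $s=u_r$, both $\Omega$ and $s\Omega$ are regular canonical forms on $X'$, hence on every smooth projective model. Let $G\supset X^\circ$ be a smooth projective model on which $s$ is a morphism $G\to\mathbb P^1$; it exists because the indeterminacy of $s$ on $X'$ lies outside $X^\circ$. Then $\mathrm{div}(\Omega)\ge0$ and $\mathrm{div}(\Omega)\ge-\mathrm{div}(s)$.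 Along the poles of $s$ the second inequality says $\mathrm{div}(\Omega)\ge s^*(\infty)$. So $K_G-s^*\mathcal O(1)$ is effective.

A general fiber of $s$ is smooth of pure dimension $\dim G-1$, while the fiber of $G\setminus X^\circ$ over a general point of $\mathbb P^1$ has dimension at most $\dim G-2$. So no component of a general fiber lies in $G\setminus X^\circ$, and $\{\sum_{i\le j}u_i^{e_i}=\mathrm{const}\neq0\}$ is dense in it. Rescaling the $u_i$, we see that the fiber is irreducible and birational to $G(e_1,\dots,e_j)$, hence of general type. Apply Lemma 2 with $D=K_G$, $H=\mathcal O(1)$. $\square$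

The curve $G(2,5)$ has genus $2$, and $b_{j+1}\theta_j>2$ for $j\ge2$. So $G(b_1,\dots,b_c)$ is of general type for all $c\ge2$, and so is $F_q:=G(b_1,\dots,b_c,q)$ whenever $q\theta_c>2$; note $\dim F_q=c$. Fix such a $q_0$ and set $q=q_0t$. The map $(u,s)\mapsto(u,s^t)$ induces a dominant generically finite rational map $F_{q_0t}\dashrightarrow F_{q_0}$ of degree $t$. After resolving it to a morphism $\phi$, the canonical bundle of the source is $\phi^*K_{F_{q_0}}$ plus an effective divisor, so $\mathrm{vol}(K_{F_{q_0t}})\ge t\,\mathrm{vol}(K_{F_{q_0}})\to\infty$.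

## 7. Proof of Theorem A

Let $k\ge1$, $c\ge3$, $r=c+1$, $(e_i)=(b_1,\dots,b_c,q)$, $q=q_0t$, and let $X_t$ be the variety $X'$ of Section 5. Its dimension is $k+c$. Put $\theta'=\theta_c-1/q>0$.

**Step 6: $X_t$ is of general type.** Over a general point of $A$, the fiber of $X_t\setminus X^\circ$ has dimension at most $c-1$, while the fiber of $X_t$ is smooth of pure dimension $c$. So the general fiber of $X_t\to A$ contains $\{\sum u_i^{e_i}=\mathrm{const}\ne0\}$ as a dense open subset. It is irreducible and birational to $F_q$, hence of general type. Since $K_{X_t}-\pi^*N^\varepsilon$ is effective by Step 2, Lemma 2 shows that $X_t$ is of general type.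

**Step 7: its Albanese fibers.** $R^j\pi_*\mathcal O_{\mathbf P}(-Y)\ne0$ only for $j=r\ge4$, so $H^2(\mathbf P,\mathcal O_{\mathbf P}(-Y))=0$. With Step 2, $h^1(\mathcal O_{X_t})\le h^1(\mathcal O_Y)\le h^1(\mathcal O_{\mathbf P})=h^1(\mathcal O_A)=k$. The general fiber of $X_t\to A$ is irreducible and $A$ is normal, so all fibers are connected. By Lemma 1 the Albanese dimension is $k$ and the general Albanese fiber is a smooth model of $F_q$. Its volume tends to $\infty$ with $t$ by Step 5.

**Step 8: the ratio.** Put $T=q\theta'=\varepsilon/\alpha_r$. All terms in (4) are positive; keep only $\beta=(0,\dots,0,a)$. The condition $a\alpha_r\le\varepsilon-1$ means $a\alpha_r<\varepsilon$, i.e. $a<T$, and $\varepsilon-a\alpha_r=\varepsilon(1-a/T)$. As $(1-x/T)^k$ decreases on $[0,T]$,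
$$\chi(\omega_{X_t})\ge\frac{\varepsilon^kN^k}{k!}\sum_{0\le a<T}\Big(1-\frac aT\Big)^k\ge\frac{\varepsilon^kN^k}{k!}\int_0^T\Big(1-\frac xT\Big)^kdx=\frac{\varepsilon^kN^k\,q\theta'}{(k+1)!}>0.$$
By (5), $\mathrm{vol}(K_{X_t})\le b_1\cdots b_c\,q\,\theta'^{\,c}\varepsilon^kN^k$. Hence
$$\frac{\mathrm{vol}(K_{X_t})}{\chi(\omega_{X_t})}\le(k+1)!\;b_1\cdots b_c\,\theta'^{\,c-1}<C_c\,(k+1)!,$$
because $\theta'<\theta_c$ and $c\ge2$. This proves Theorem A. $\square$

For $(n,k)=(4,1)$ the exponents are $(2,5,7,q)$ with $q\cdot\frac{11}{70}>2$, so $q_0=13$ will do. One gets ratios below $2\cdot\frac{121}{70}=\frac{121}{35}<4$ with Albanese fibers of unbounded volume.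

## 8. From $\chi(\omega_X)$ to sections on étale covers

We turn to Theorem B. Let $c\in\{1,2\}$, $A=\mathrm{Alb}(X)$, $\mathfrak q=\dim A$, $a=a_X$, let $X\xrightarrow{f}Z_0\to A$ be the Stein factorization of $a$, $Z$ a resolution of $Z_0$, and $b:Z\to A$ the induced map, generically finite onto $a(X)$. The following results are used as black boxes.

- Kollár (*Higher direct images of dualizing sheaves* I, II). Let $V'\xrightarrow{g}W\xrightarrow{h}U$ be surjective morphisms of projective varieties, $V'$ smooth. Then $R^jg_*\omega_{V'}$ is torsion free and vanishes for $j>\dim V'-\dim W$. If $W$ is smooth and $g$ has connected fibers, then $R^{\dim V'-\dim W}g_*\omega_{V'}=\omega_W$. Finally, $R^ih_*R^jg_*\omega_{V'}=0$ for $i>\dim W-\dim U$.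
- Generic vanishing (Green–Lazarsfeld, Hacon). $H^i(A,R^ja_*\omega_X\otimes\xi)=0$ for $i>0$ and general $\xi\in\mathrm{Pic}^0(A)$; likewise for $b_*\omega_Z$. (For the sheaf $\mathcal O_A$ on an elliptic curve this says $H^1(\xi)=0$ for $\xi\ne0$.)

**Step 9: reduction to $a_*\omega_X$.** Let $\sigma:\tilde X\to X$ be a smooth birational model with a morphism $\tilde f:\tilde X\to Z$. Since $R\sigma_*\omega_{\tilde X}=\omega_X$, $R^ja_*\omega_X=R^j(b\tilde f)_*\omega_{\tilde X}$. Kollár's results for $\tilde X\to Z\to a(X)$, where $\dim Z=\dim a(X)$, give $R^ib_*R^j\tilde f_*\omega_{\tilde X}=0$ for $i>0$. So $R^ja_*\omega_X=b_*R^j\tilde f_*\omega_{\tilde X}$. This vanishes for $j>c$, and $R^ca_*\omega_X=b_*\omega_Z$. By Grauert–Riemenschneider $\chi(b_*\omega_Z)=\chi(Z,\omega_Z)$. By generic vanishing $\chi(R^ja_*\omega_X)=h^0(R^ja_*\omega_X\otimes\xi)\ge0$ for general $\xi$. Since $\chi(\omega_X)=\sum_j(-1)^j\chi(R^ja_*\omega_X)$, dropping the terms with $j=1$ gives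
$$\chi(\omega_X)\le\chi(a_*\omega_X)\ (c=1),\qquad\chi(\omega_X)\le\chi(a_*\omega_X)+\chi(\omega_Z)\ (c=2).\tag{6}$$

**Step 10: coverings.** The next move makes the base directions long while the fibers stay the same. Let $H$ be a symmetric very ample line bundle on $A$. For $d\ge1$ let $\mu_d$ be multiplication by $d$ on $A$ and $X_d=X\times_{A,\mu_d}A$. It is connected, as $H_1(X,\mathbb Z)\to H_1(A,\mathbb Z)$ is onto. Let $\nu:X_d\to X$ be the projection, étale of degree $d^{2\mathfrak q}$, let $a_d:X_d\to A$ be the other projection, and put $H_d=a_d^*H$. As $\mu_d^*H\cong d^2H$, we have $\nu^*a^*H=d^2H_d$. The Stein factorization of $a_d$ is $X_d\xrightarrow{f_d}Z_{0,d}:=Z_0\times_AA\to A$, with general fibers copies of $F$, and $Z_d:=Z\times_AA$ is a resolution of $Z_{0,d}$. We have $\nu_*\mathcal O_{X_d}=\bigoplus_{\xi\in\hat A[d]}a^*\xi$. For every $\xi\in \mathrm{Pic}^0(A)$, $h^0(X,K_X\otimes a^*\xi)=h^0(A,a_*\omega_X\otimes\xi)\ge\chi(a_*\omega_X)$, by generic vanishing for general $\xi$ and by semicontinuity for all. The same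 holds for $Z$. Hence
$$h^0(X_d,K_{X_d})\ge d^{2\mathfrak q}\chi(a_*\omega_X),\qquad h^0(Z_d,K_{Z_d})\ge d^{2\mathfrak q}\chi(\omega_Z),\tag{7}$$
while $\mathrm{vol}(K_{X_d})=d^{2\mathfrak q}\,\mathrm{vol}(K_X)$. So it is enough to bound $h^0(X_d,K_{X_d})$ by $\mathrm{vol}(K_{X_d})$ up to errors that disappear as $d\to\infty$.

## 9. Okounkov bodies adapted to the Albanese fibration

**Definition (admissible flag, Okounkov body).** On a projective variety $U$ of dimension $n$, an admissible flag is a chain $U=Y_0\supset Y_1\supset\dots\supset Y_n=\{x\}$ of irreducible subvarieties, $Y_i$ of codimension $i$ and smooth at $x$. For $0\ne s\in H^0(U,L)$ let $v_1$ be the order of $s$ along $Y_1$, divide by that power of a local equation of $Y_1$, restrict to $Y_1$, take the order $v_2$ along $Y_2$, and so on; $v(s)=(v_1,\dots,v_n)\in\mathbb N^n$. The Okounkov body $\Delta(L)$ is the closed convex hull of all $v(s)/p$, $0\ne s\in H^0(U,pL)$, $p\ge1$.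

In the theory of Lazarsfeld–Mustaţă, $v$ takes exactly $\dim E$ values on $E\setminus0$ for each finite-dimensional space $E$ of sections; $v(ss')=v(s)+v(s')$; and $|\Delta(L)|=\mathrm{vol}(L)/n!$ if $L$ is big, $|\cdot|$ being Lebesgue measure. For example, on $C_1\times C_2$ with curves of genera $g_1,g_2\ge2$ and the flag $\{z\}\times C_2\ni(z,x)$, $\Delta(K)$ is the rectangle $[0,2g_1-2]\times[0,2g_2-2]$. Its area is $4(g_1-1)(g_2-1)=K^2/2$.

**Step 11: the flag.** Fix $d$. Let $z\in Z_{0,d}$ be very general, with fiber $F\subset X_d$. Then $Z_{0,d}$ is smooth at $z$, $f_d$ is smooth along $F$, and the finite map $Z_{0,d}\to A$ is immersive at $z$. As $H$ is very ample, we can choose $h_0,\dots,h_k\in H^0(A,H)$, $h_0\ne0$ at $z$, such that $t_i=h_i/h_0$ $(1\le i\le k)$ are local coordinates of $Z_{0,d}$ centered at $z$. Near $F$ the loci $\{t_1=\dots=t_i=0\}$ are smooth, and $F$ is connected. So $\{h_1=\dots=h_i=0\}\subset X_d$ has a unique component through $F$, and for $i=k$ it is $F$. Continue with a flag of $F$: a general point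 $x$ if $c=1$; an irreducible curve $D\ni x$ smooth at $x$, to be chosen later, if $c=2$. The result is an admissible flag. Write its valuation as $v=(v_t,v_F)$.

Concretely, use $(dt_1\wedge\dots\wedge dt_k)^p$ to identify $pK_{X_d}$ with $pK_{X_d/Z_{0,d}}$ near $F$. Near $z$ the sheaf $f_{d*}\mathcal O(pK_{X_d})$ is locally free with fiber $H^0(F,pK_F)$ by invariance of plurigenera. In a local basis a section $s$ becomes a power series in $t$, $v_t(s)\in\mathbb N^k$ is its lexicographically smallest exponent, and the coefficient there is an element of $H^0(F,pK_F)$, the *leading coefficient* of $s$. It does not depend on the basis: changing it by an invertible matrix $g(t)$ multiplies the lexicographically lowest coefficient by $g(0)$. Then $v_F$ is applied to the leading coefficient. Leading coefficients are multiplicative, since orders add and restrictions multiply. Two sections with the same $v_t=y$ have a sum whose coefficient at $y$ is the sum of theirs. We use the same notation for sections of line bundles pulled back from $Z_{0,d}$,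 or twisted by them, trivialized near $z$.

Let $\Delta=\Delta_d\subset\mathbb R^{k+c}$ be the Okounkov body of $K_{X_d}$, so
$$|\Delta_d|=d^{2\mathfrak q}\,\mathrm{vol}(K_X)/(k+c)!.\tag{8}$$
Let $B=B_d\subset\mathbb R^k$ be its projection to the $v_t$-coordinates, $\Delta_y$ the slice over $y\in B$, and $\Lambda(y)=|\Delta_y|$. As $\Delta$ is compact, $\Lambda$ is upper semicontinuous. By Brunn–Minkowski $\Lambda^{1/c}$ is concave on $B$. Let $W_y\subset H^0(F,K_F)$ be the space of leading coefficients of sections of $K_{X_d}$ with $v_t=y$, together with $0$, and $\varphi(y)=\dim W_y$. The $W_y$ are the graded pieces of the filtration of $H^0(X_d,K_{X_d})$ by $v_t$, so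
$$h^0(X_d,K_{X_d})=\sum_{y\in B\cap\mathbb Z^k}\varphi(y).\tag{9}$$
The spaces $W_y$ and the set $B$ do not depend on the flag of $F$: $B$ is the closed convex hull of the points $v_t(s)/p$, $0\ne s\in H^0(X_d,pK_{X_d})$.

**Lemma 4.** (a) The inradius $\rho_d$ of $B_d$ tends to $\infty$ with $d$.

(b) For $L\subset B_d$ compact and convex, $\#(L\cap\mathbb Z^k)\le|L|+\epsilon_d|B_d|$, with $\epsilon_d:=\big(1+\frac{\sqrt k}{2\rho_d}\big)^k-1\to0$.

(c) For $y_1\in B$, $\Lambda(y_1)\,|B|\le\binom{k+c}{c}|\Delta|$.

(d) $\sum_{y\in B\cap\mathbb Z^k}\Lambda(y)\le|\Delta|+\epsilon_d\max\Lambda\,|B|$.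

*Proof.* (a) As $K_X$ is big, fix $a_0$ and $0\ne s_0\in H^0(X,a_0K_X-a^*H)$. Then $\nu^*s_0$ is a section of $a_0K_{X_d}-d^2H_d$. Multiply it by the monomials of degree $d^2$ in $h_0,\dots,h_k$; their $v_t$ run through all $\gamma\in\mathbb N^k$ with $\sum\gamma_i\le d^2$. So $B_d\supseteq\frac1{a_0}\big(v_t(\nu^*s_0)+d^2\cdot\text{standard simplex}\big)$, whose inradius grows like $d^2$.

(b) Let $Q=[-\frac12,\frac12]^k$. The unit cubes around the lattice points of $L$ have disjoint interiors and lie in $L+Q$, so $\#(L\cap\mathbb Z^k)\le|L+Q|$. Expanding $|L+Q|-|L|$ in mixed volumes, each term contains $L$ fewer than $k$ times and $Q$ at least once; mixed volumes are monotone and $L\subset B$, so $|L+Q|-|L|\le|B+Q|-|B|$. If $o$ is the center of an inscribed ball of radius $\rho_d$, then $Q\subset\frac{\sqrt k}{2\rho_d}(B-o)$. Hence $|B+Q|\le\big(1+\frac{\sqrt k}{2\rho_d}\big)^k|B|$.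

(c) For $y\in B$ let $s\in[0,1]$ be the gauge of $y-y_1$ relative to $B-y_1$, so that $y=(1-s)y_1+sy'$ with $y'\in B$. Concavity gives $\Lambda(y)\ge(1-s)^c\Lambda(y_1)$. The set where the gauge is at most $s$ has volume $s^k|B|$. So $|\Delta|\ge\Lambda(y_1)|B|\int_0^1(1-s)^cks^{k-1}ds=\Lambda(y_1)|B|\big/\binom{k+c}c$.

(d) The sets $\{\Lambda\ge s\}$ are compact and convex, so by (b)
$$\sum_{y\in B\cap\mathbb Z^k}\Lambda(y)=\int_0^{\max\Lambda}\#(\{\Lambda\ge s\}\cap\mathbb Z^k)\,ds\le\int_0^{\max\Lambda}|\{\Lambda\ge s\}|\,ds+\epsilon_d\max\Lambda\,|B|,$$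
and the last integral is $|\Delta|$. $\square$

The plan is now clear: bound $\varphi(y)$ by $\Lambda(y)$, then sum. Two inputs are missing: a lower bound for $\Lambda$ somewhere, so that $|B|$ is small compared with $|\Delta|$, and a comparison of $\Lambda(y)$ with the linear system $W_y$. Both come from weak positivity.

## 10. Weak positivity fills the Okounkov body

**Definition (weak positivity).** A torsion-free coherent sheaf $\mathcal F$ on a smooth projective variety with ample line bundle $E'$ is weakly positive if for every $\alpha\ge1$ there is $\beta\ge1$ such that $\hat S^{\alpha\beta}(\mathcal F)\otimes E'^{\beta}$ is generated by global sections over a fixed nonempty open set; $\hat S$ is the reflexive hull of the symmetric power.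

For a line bundle $\mathcal F$ on a curve this means $\deg\mathcal F\ge0$. Indeed $\mathcal F^{\alpha\beta}\otimes E'^\beta$ has degree $\beta(\alpha\deg\mathcal F+\deg E')$. If $\deg\mathcal F\ge0$ this is large for $\beta\gg0$; if $\deg\mathcal F<0$ it is negative for $\alpha$ large.

**Lemma 5.** $\Delta_d\supseteq\mathrm{conv}\{v_t(\kappa):0\ne\kappa\in H^0(Z_d,K_{Z_d})\}\times\Delta(K_F)$, where $\Delta(K_F)$ is the Okounkov body of $K_F$ for the flag of $F$. In particular $0\in B_d$ and $\Lambda(0)\ge V/c!$. Moreover there are $p,\beta,q\ge1$, $y''\in\mathbb N^k$ and a space $G\subset H^0(F,qK_F)$ of leading coefficients of sections of $qK_{X_d}$ with $v_t=y''$, of the form $G=\mathrm{Im}\big(\mathrm{Sym}^\beta H^0(F,pK_F)\big)\cdot\sigma_0^\beta$ with $|pK_F|$ birational and $\sigma_0\ne0$. The space $G$ does not depend on the flag of $F$.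

*Proof.* *Flattening.* We want to extend sections across divisors that map to small sets. There is a birational modification $Z'\to Z_{0,d}$, with $Z'$ smooth projective, such that the main component $X^\flat$ of $X_d\times_{Z_{0,d}}Z'$ is flat over $Z'$. We may assume that $Z'$ dominates $Z_d$ and that $Z'\to Z_{0,d}$ is an isomorphism near the general point $z$. Let $X'\to X^\flat$ be a resolution, an isomorphism over the smooth locus, with $\tau:X'\to X_d$ and $f':X'\to Z'$. Near $F$ the map $\tau$ is an isomorphism. *Every prime divisor $E\subset X'$ with $\mathrm{codim}\,f'(E)\ge2$ is $\tau$-exceptional*: the flat map $X^\flat\to Z'$ is equidimensional, so the image of $E$ in $X^\flat$ has dimension at most $(k-2)+c$, hence codimension at least $2$, and so does $\tau(E)$. (This is Viehweg's Lemma 7.3.) Also $H^0(K_{Z'})=H^0(K_{Z_d})$.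

*Producing sections.* Let $E'$ be ample on $Z'$. The pullback $H_{Z'}$ of $H$ is big, as $Z'\to A$ is generically finite onto its image. So there are $c_0$ and a nonzero section $\eta$ of $c_0H_{Z'}-E'$; we may assume $\eta(z)\ne0$. By Viehweg (*Weak positivity and the additivity of the Kodaira dimension for certain fibre spaces*, 1983, Theorem III), $f'_*\omega^p_{X'/Z'}$ is weakly positive for all $p\ge1$. So for every $\alpha$ there is $\beta$ such that $\hat S^{\alpha\beta}(f'_*\omega^p_{X'/Z'})\otimes E'^\beta$ is generated by global sections at $z$; one very general $z$ serves the countably many $p,\alpha$. The sheaf $f'_*\omega^p_{X'/Z'}$ is locally free at $z$ with fiber $H^0(F,pK_F)$, and it is locally free off a closed set $\Sigma$ of codimension at least $2$. Let $\psi\in\mathrm{Im}\big(\mathrm{Sym}^{\alpha\beta}H^0(F,pK_F)\to H^0(F,p\alpha\beta K_F)\big)$. Lift it to a global section of $\hat S^{\alpha\beta}(\cdot)\otimes E'^\beta$ and apply the multiplication map, which is defined off $\Sigma$. We get, off $f'^{-1}(\Sigma)$,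 a section of $p\alpha\beta K_{X'/Z'}+\beta f'^*E'$ restricting to $\psi$ on $F$. Multiply it by $f'^*\kappa$ with $0\ne\kappa\in H^0(Z',p\alpha\beta K_{Z'})$ and by $f'^*\eta^\beta$; this gives a section of $p\alpha\beta K_{X'}+\beta c_0f'^*H_{Z'}$ off $f'^{-1}(\Sigma)$. The divisors in $f'^{-1}(\Sigma)$ are $\tau$-exceptional, and $\tau$ is an isomorphism over the complement of a set of codimension at least $2$. So we have a section of $p\alpha\beta K_{X_d}+\beta c_0H_d$ off a set of codimension at least $2$ in the smooth variety $X_d$. It extends to $s\in H^0(X_d,p\alpha\beta K_{X_d}+\beta c_0H_d)$. If $\psi\ne0$, then $v_t(s)=v_t(\kappa)$, and the leading coefficient is a nonzero multiple of $\psi$.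

*Removing the twist.* As $K_{X_d}$ is big there is $0\ne s_1\in H^0(X_d,a_1K_{X_d}-c_0H_d)$ for some $a_1$; let $\sigma_0$ be its leading coefficient. Then $s\,s_1^\beta\in H^0(X_d,\beta(p\alpha+a_1)K_{X_d})$. Take $\kappa=\kappa_0^{p\alpha\beta}$ with $0\ne\kappa_0\in H^0(K_{Z'})$ and $\psi=\sigma^{\alpha\beta}$ with $0\ne\sigma\in H^0(F,pK_F)$. We obtain
$$\frac{\big(p\alpha\,v_t(\kappa_0),\ \alpha\,v_F(\sigma)\big)+v(s_1)}{p\alpha+a_1}\in\Delta .$$
Here $s_1$ does not depend on $\alpha$. Let $\alpha\to\infty$: $(v_t(\kappa_0),v_F(\sigma)/p)\in\Delta$. Since $\Delta$ is closed and convex and $\Delta(K_F)$ is the closed convex hull of the points $v_F(\sigma)/p$, the inclusion follows.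

*Consequences.* $H^0(K_{Z_d})\ne0$, since some $k$-form on $A$ pulls back to a nonzero form. For a fixed $\kappa_0\ne0$ and general $z$ we have $v_t(\kappa_0)=0$. So $0\in B$ and $\Lambda(0)\ge|\Delta(K_F)|=V/c!$. For $G$ take $\alpha=1$, $p$ with $|pK_F|$ birational, and $\kappa=\kappa_0^{p\beta}$ with this $\kappa_0$. Then $q=\beta(p+a_1)$ and $y''=\beta v_t(s_1)$. $\square$

**Lemma 6.** Let $y\in\mathbb Z^k$ with $W_y\ne0$.

(i) If $c=2$ and $P$ is the moving part of $W_y$ on a blow-up of $F$ where it is base point free, then $\Lambda(y)\ge P^2/2$.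

(ii) If $c=1$ and $\lambda$ is the degree of the moving part of $W_y$, then $\Lambda(y)\ge\lambda$.

*Proof.* The idea is that powers of $W_y$ alone might define a small algebra, but multiplying by $G$ makes it birational, and the influence of $G$ disappears in the limit.

(i) For $m\ge1$ let $G'_m=W_y^m\cdot G\subset H^0(F,(m+q)K_F)$ (span of products). By multiplicativity, its nonzero elements are leading coefficients of sections of $(m+q)K_{X_d}$ with $v_t=my+y''$. The map defined by $G$ is birational, being a Veronese image of the map of $|pK_F|$. For $0\ne w\in W_y$, $G'_m$ contains $w^mG$, so its map is birational too. On a blow-up where the moving parts of $W_y$ and $G$ are base point free, the moving part $R$ of $G'_m$ is $mP+(\text{nef})$, so $R^2\ge m^2P^2$. The span of products $(G'_m)^l$ is the degree-$l$ part of the homogeneous coordinate ring of the image surface, whose degree is $R^2$ by birationality. So $\dim(G'_m)^l=R^2l^2/2+O(l)$. Its nonzero elements are leading coefficients of sections of $l(m+q)K_{X_d}$ with $v_t=l(my+y'')$.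 Hence the values of $v_F$ on $(G'_m)^l\setminus0$, as many as the dimension, are lattice points of $l(m+q)\Delta_{y_m}$ with $y_m=\frac{my+y''}{m+q}$. The number of lattice points is $l^2(m+q)^2\Lambda(y_m)+O(l)$. Let $l\to\infty$: $\Lambda(y_m)\ge\frac{m^2P^2}{2(m+q)^2}$. Let $m\to\infty$. Then $y_m\to y$, and upper semicontinuity gives $\Lambda(y)\ge P^2/2$.

(ii) The same argument on the curve $F$: the moving part $R$ of $G'_m$ has degree at least $m\lambda$, $\dim(G'_m)^l=l\deg R+O(1)$, and the orders at $x$ lie in $l(m+q)\Delta_{y_m}$. So $\Lambda(y_m)\ge m\lambda/(m+q)$; let $m\to\infty$. $\square$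

## 11. Curve fibers: Clifford on $F$

Let $c=1$. If $W_y\ne0$, the moving part of $W_y\subset H^0(F,K_F)$ is an effective special divisor, so Clifford's theorem gives $\lambda\ge2(\varphi(y)-1)$. By Lemma 6(ii), $\varphi(y)\le\Lambda(y)/2+1$; this is trivial if $W_y=0$. By Lemma 4(c), $\max\Lambda\,|B|\le(k+1)|\Delta|$, and with $\Lambda(0)\ge V$ (Lemma 5), $|B|\le\frac{k+1}V|\Delta|$. By (9) and Lemma 4(b), (d),
$$h^0(X_d,K_{X_d})\le\tfrac12\sum_{y\in B\cap\mathbb Z^k}\Lambda(y)+\#(B\cap\mathbb Z^k)\le|\Delta_d|\Big(\tfrac12+\tfrac{k+1}V+O(\epsilon_d)\Big).$$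
Insert (7) and (8) and let $d\to\infty$: $\chi(a_*\omega_X)\le\frac{\mathrm{vol}(K_X)}{2(k+1)!}\big(1+\frac{2(k+1)}V\big)$. With (6) this is Theorem B for $n-k=1$.

## 12. Surface fibers without pencils

Let $c=2$, $V\ge2$ and $\Phi=\lceil\sqrt V\rceil+1\ge3$. By Lemma 4(c) and $\Lambda(0)\ge V/2$,
$$\max\Lambda\cdot|B|\le\tfrac{(k+1)(k+2)}2|\Delta|,\qquad|B|\le\tfrac{(k+1)(k+2)}V|\Delta|.\tag{10}$$
The natural continuation is to bound $\varphi(y)$ by $P^2/2$, where $P$ is the moving part of $W_y$. For each $d$, one of two cases holds. Case I: whenever $\varphi(y)\ge\Phi$, $W_y$ defines a generically finite map. Case II: some $y^*$ has $\varphi(y^*)\ge\Phi$ and the image of the map of $W_{y^*}$ is a curve. One of the cases holds for infinitely many $d$, and we restrict to such $d$.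

**Step 12: Case I.** Use any flag $D\ni x$ of $F$. Let $\varphi(y)\ge\Phi$, let $P$ be the moving part of $W_y$ on a blow-up $\tilde F$ where it is base point free, and let $C$ be a general member of the moving system, smooth and irreducible by Bertini. By adjunction $K_C-P|_C=K_{\tilde F}|_C$. This is effective, because $K_{\tilde F}\sim P+(\text{fixed part})$ and $C$ is not contained in the fixed part. So $P|_C$ is special. Sections in $W_y$ vanishing on $C$ form a line, hence $h^0(P|_C)\ge\varphi(y)-1$, and Clifford gives $P^2\ge2(\varphi(y)-2)$. By Lemma 6(i), $\varphi(y)\le\Lambda(y)+2$. So in every case $\varphi(y)\le\Lambda(y)+\Phi$. By (9), Lemma 4(b), (d), and (10),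
$$h^0(X_d,K_{X_d})\le|\Delta_d|\Big(1+\frac{\Phi(k+1)(k+2)}V+O(\epsilon_d)\Big),$$
the implied constant depending only on $k$ and $V$. With (7), (8), $d\to\infty$ and $\Phi\le\sqrt V+2\le3\sqrt V$,
$$\chi(a_*\omega_X)\le\frac{\mathrm{vol}(K_X)}{2(k+1)!}\Big(\frac2{k+2}+\frac{2\Phi(k+1)}V\Big)\le\frac{\mathrm{vol}(K_X)}{2(k+1)!}\Big(1+\frac{6(k+1)}{\sqrt V}\Big).$$

In Case II this approach stops at one precise point: if $W_y$ maps to a curve, then $P^2=0$ and Lemma 6(i) says nothing, although $\varphi(y)$ can be large. Such pencils do occur. Take the construction of Section 5 with $A$ an elliptic curve, $r=3$, exponents $(2,5,q)$, $q>10$. Then $R^1\pi_*\omega_{\mathbf P}=0$, so (3) is an isomorphism and every canonical form is $\sum_\beta g_\beta u^\beta\Omega$ with $g_\beta\in H^0(A,N^{\varepsilon-\mathrm{wt}\beta})$. Take $d=1$ and $t$ a coordinate of $A$ at a general point $z$. The possible orders of $g_\beta$ at $z$ are $0,\dots,(\varepsilon-\mathrm{wt}\beta)\deg N-1$. For $y=(\varepsilon-\alpha_2)\deg N+1$ only $\beta$ with $\mathrm{wt}\beta<\alpha_2<\alpha_1$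 contribute, i.e. $\beta=(0,0,a)$ with $a\alpha_3<\alpha_2$, that is $a<q/5$. All of these do contribute, because $(\alpha_2-a\alpha_3)\deg N\ge\deg N\ge3$. So $W_y$ is spanned by the $s^a\Omega$, $0\le a<q/5$, where $s=u_3$: its dimension grows with $q$, and it maps $F$ to a rational curve.

## 13. Surface fibers with a pencil: one more coordinate

The way past this point is to use the pencil. Let one coordinate of the flag be the order $i$ along a fiber $D$ of the pencil, and apply Clifford on the curve $D$ instead of on $F$. The price is that the $i$-direction stays bounded as $d\to\infty$, so sums over $i$, and over the values of Clifford's bound, do not automatically become integrals.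

**Step 13: the flag of Case II.** Take a composition of blow-ups $\tilde F\to F$ and a fibration $\tilde F\to C$ onto a smooth curve with connected fibers through which the map of $W_{y^*}$ factors. Let $\tilde D$ be a general fiber, $x\in\tilde D$ general, $D\subset F$ the image of $\tilde D$; use the flag $x\in D\subset F$. As $\tilde D$ is general it is not exceptional. As $x$ is general, $\tilde F\to F$ is an isomorphism near $x$, so $D$ is smooth at $x$, and orders along $D$ and at $x$ may be computed on $\tilde F$ and $\tilde D$. This choice is allowed: $z$, $W_y$, $B$ and $G$ do not depend on the flag of $F$.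

Regard $W_y\subset H^0(F,K_F)=H^0(\tilde F,K_{\tilde F})$. Let $W_{y,i}\subset H^0(\tilde D,K_{\tilde D})$ be the space of leading coefficients along $\tilde D$ of those $\sigma\in W_y$ with $\mathrm{ord}_{\tilde D}\sigma=i$, together with $0$. They are sections of $K_{\tilde D}$ because $\mathcal O(\tilde D)|_{\tilde D}\cong\mathcal O_{\tilde D}$ and $K_{\tilde F}|_{\tilde D}=K_{\tilde D}$. Put $w(y,i)=\dim W_{y,i}$. Let $T\subset\mathbb R^{k+1}$ be the projection of $\Delta$ to the coordinates $(y,i)$, and let $\ell(y,i)$ be the length of the slice of $\Delta$ over $(y,i)$. It is concave and upper semicontinuous on $T$; let $\ell_{\max}$ be its maximum. Refining (9),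
$$h^0(X_d,K_{X_d})=\sum_{(y,i)\in T\cap\mathbb Z^{k+1}}w(y,i).\tag{11}$$

**Lemma 7.** If $W_{y,i}\ne0$ has moving degree $\lambda$, then $\ell(y,i)\ge\lambda$.

*Proof.* This is Lemma 6(ii) on $\tilde D$. We first need a birational space on $\tilde D$. Let $i''=\beta\,\mathrm{ord}_{\tilde D}\sigma_0$. The elements of $G$ of order $i''$ along $\tilde D$ are the $\psi\sigma_0^\beta$ with $\psi|_{\tilde D}\ne0$. So their leading coefficients form, together with $0$, $\bar G=\mathrm{Im}\big(\mathrm{Sym}^\beta(H^0(pK_F)|_{\tilde D})\big)\cdot\bar\sigma_0^\beta$, where $\bar\sigma_0$ is the leading coefficient of $\sigma_0$ along $\tilde D$. The map of $|pK_F|$ is an isomorphism onto its image on a nonempty open subset of $\tilde F$, which the general $\tilde D$ meets. So $\bar G$ defines a birational map on $\tilde D$. For $m\ge1$ the nonzero elements of $(W_{y,i}^m\cdot\bar G)^l$ are leading coefficients along $\tilde D$ of leading coefficients of sections of $l(m+q)K_{X_d}$ with $v_t=l(my+y'')$ and order $l(mi+i'')$ along $D$. The moving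 degree of $W_{y,i}^m\cdot\bar G$ is at least $m\lambda$ and its map is birational. So the dimension of the $l$-th power is at least $lm\lambda-O(1)$. That many distinct orders at $x$ are integers in $l(m+q)$ times the slice of $\Delta$ over $\frac{(my+y'',\,mi+i'')}{m+q}$. Hence that slice has length at least $m\lambda/(m+q)$. Let $m\to\infty$ and use upper semicontinuity of $\ell$. $\square$

If $w(y,i)\ge1$, the moving part of $W_{y,i}\subset H^0(\tilde D,K_{\tilde D})$ is special, and Clifford gives $\lambda\ge2(w(y,i)-1)$. As $w$ is an integer,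
$$w(y,i)\le\lfloor\ell(y,i)/2\rfloor+1\quad\text{on }T\cap\mathbb Z^{k+1}.\tag{12}$$

**Step 14: numerical facts about the pencil.** The moving part of $W_{y^*}$ is the pullback of a linear series on $C$ of vector space dimension $\varphi(y^*)$ and of degree $\ell_C\ge\varphi(y^*)-1\ge\Phi-1\ge2$. Let $F_0$ be the minimal model of $F$, $D_0\subset F_0$ the image of $\tilde D$ (birational to $\tilde D$), and $P_0$ the pullback of $K_{F_0}$ to $\tilde F$. So $V=K_{F_0}^2$.

*First, $K_{F_0}\cdot D_0\ge2$.* $D_0$ is irreducible and moves, so it is nef. If $D_0^2=0$, then $K_{F_0}D_0>0$ by the Hodge index theorem ($K_{F_0}^2>0$ and $D_0\not\equiv0$), and it is even by adjunction. If $D_0^2\ge1$, push $K_{\tilde F}\equiv\ell_C\tilde D+(\text{effective})$ forward to get $K_{F_0}\equiv\ell_CD_0+(\text{effective})$; then $K_{F_0}D_0\ge\ell_CD_0^2\ge2$.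

*Second, $\ell(0,0)\ge2$.* By Lemma 5, $\{0\}\times\Delta(K_F)\subset\Delta$, so it suffices to bound from below the slice $i=0$ of $\Delta(K_F)$. For $m$ sufficiently divisible, $H^0(\tilde F,mP_0)=H^0(F,mK_F)$, compatibly with orders along $D$ and at $x$, since the line bundles differ by exceptional divisors not through the general point $x$. $P_0$ is the pullback under $\varpi:\tilde F\to F_{can}$ of an ample $\mathbb Q$-divisor on the canonical model. In the Leray spectral sequence for $mP_0-\tilde D$, $H^1$ of the twisted sheaf $\varpi_*\mathcal O(-\tilde D)$ vanishes for $m\gg0$ by Serre, and $R^1\varpi_*\mathcal O(-\tilde D)$ has finite support, so its contribution is bounded. Thus $h^1(\tilde F,mP_0-\tilde D)=O(1)$. By Riemann–Roch on $\tilde D$ the image of $H^0(mP_0)\to H^0(\tilde D,mP_0|_{\tilde D})$ has dimension at least $mP_0\cdot\tilde D-O(1)$. Its nonzero elements come from sections of order $0$ along $D$ and take that many distinct orders at $x$, all lying in $m\cdot(\text{slice})$. So the slice has length at least $P_0\cdot\tilde D=K_{F_0}D_0\ge2$.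

*Third, $0\le i\le V/2$ on $T$.* If $0\ne\sigma\in H^0(F,pK_F)$ has order $i'$ along $D$, then $pK_{F_0}\sim i'D_0+(\text{effective})$. Intersecting with the nef divisor $K_{F_0}$ gives $pV\ge2i'$. Pass to the closed convex hull.

*Fourth, $\max\Lambda\ge\ell_{\max}(\Phi-1)/4$.* The general fiber $\tilde D$ lies over a general point of $C$, at which the vanishing orders of the linear series are $0,1,\dots,\varphi(y^*)-1$, and $\tilde D$ is not in the fixed part of $W_{y^*}$. So over $y^*$ the orders $i=0$ and $i=\varphi(y^*)-1$ occur, and $\Delta_{y^*}$ contains a segment of extent at least $\Phi-1$ in the $i$-direction. If $\ell_{\max}$ is attained over $(y_1,i_1)$, then $\Delta_{y_1}$ contains a segment of length $\ell_{\max}$ in the last coordinate. So $\Delta_{(y_1+y^*)/2}\supseteq\frac12(\Delta_{y_1}+\Delta_{y^*})$ contains a parallelogram of area at least $\frac{\ell_{\max}}2\cdot\frac{\Phi-1}2$.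

**Step 15: counting with the floor kept.** It is tempting to replace (12) by $w\le\ell/2+1$ and integrate. That yields a main term $\frac12|\Delta|+|T|$. The cone estimate only gives $|T|\le\frac{k+2}{\ell_{\max}}|\Delta|\le\frac{k+2}2|\Delta|$, so we would get $\frac{k+3}2|\Delta|$. We need $\frac{k+2}2|\Delta|$, because $|\Delta_d|=d^{2\mathfrak q}\mathrm{vol}(K_X)/(k+2)!$ and $\frac{k+2}{2(k+2)!}=\frac1{2(k+1)!}$. The floor in (12) must therefore be used.

Put $L_s=\{\ell\ge s\}\subset T$ (compact, convex), $h(s)=|L_s|$, $J=\lfloor\ell_{\max}/2\rfloor$; $J\ge1$ since $\ell(0,0)\ge2$. The number of integers $j\ge0$ with $2j\le\ell(y,i)$ is $\lfloor\ell(y,i)/2\rfloor+1$. So (11) and (12) give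
$$h^0(X_d,K_{X_d})\le\sum_{j=0}^J\#(L_{2j}\cap\mathbb Z^{k+1}).$$

*Lattice points.* Let $L\subset T$ be compact and convex, with slices $L^{(i)}\subset B$ at fixed $i$. By Lemma 4(b), $\#(L\cap\mathbb Z^{k+1})\le\sum_{i\in\mathbb Z\cap[0,V/2]}(|L^{(i)}|+\epsilon_d|B|)$. By Brunn–Minkowski $|L^{(i)}|^{1/k}$ is concave in $i$ where $L^{(i)}\ne\emptyset$, so $|L^{(i)}|$ is unimodal in $i$. For a unimodal function $u\ge0$ with mode in $[i_0,i_0+1]$, $i_0\in\mathbb Z$, the values at integers $i<i_0$ are at most $\int_i^{i+1}u$, those at $i>i_0+1$ are at most $\int_{i-1}^iu$, and on $[i_0,i_0+1]$ we have $u\ge\min(u(i_0),u(i_0+1))$. So the sum over the integers is at most the integral plus the maximum. Hence $\sum_i|L^{(i)}|\le|L|+|B|$, and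
$$h^0(X_d,K_{X_d})\le\sum_{j=0}^Jh(2j)+(J+1)\big(1+(\tfrac V2+1)\epsilon_d\big)|B|.\tag{13}$$

*Error term.* As $\ell_{\max}\ge2$, $J+1\le\ell_{\max}/2+1\le\ell_{\max}$. By the fourth fact of Step 14 and (10),
$$(J+1)|B|\le\frac4{\Phi-1}\max\Lambda\,|B|\le\frac{2(k+1)(k+2)}{\Phi-1}|\Delta|.$$

*Main term.* Since $\ell$ is concave, $L_{(1-\tau)s+\tau s'}\supseteq(1-\tau)L_s+\tau L_{s'}$, so $h^{1/(k+1)}$ is concave on $[0,\ell_{\max}]$ by Brunn–Minkowski. With $\xi=h(2j)^{1/(k+1)}$ and $\zeta=h(2j+2)^{1/(k+1)}$,
$$\int_{2j}^{2j+2}h\,ds\ge2\int_0^1\big((1-\tau)\xi+\tau\zeta\big)^{k+1}d\tau=\frac2{k+2}\sum_{i=0}^{k+1}\xi^i\zeta^{k+1-i}\ge\frac2{k+2}\big(h(2j)+h(2j+2)\big).$$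
Sum over $0\le j\le J-1$. As $J\ge1$, every $h(2j)$ with $0\le j\le J$ appears on the right at least once. So
$$\sum_{j=0}^Jh(2j)\le\frac{k+2}2\int_0^{\ell_{\max}}h\,ds=\frac{k+2}2|\Delta|.$$

*Result.* By (13), $h^0(X_d,K_{X_d})\le|\Delta_d|\big(\frac{k+2}2+\frac{2(k+1)(k+2)}{\Phi-1}(1+O(\epsilon_d))\big)$, the implied constant depending only on $V$. With (7), (8), $d\to\infty$ and $\Phi-1\ge\sqrt V$,
$$\chi(a_*\omega_X)\le\frac{\mathrm{vol}(K_X)}{2(k+1)!}\Big(1+\frac{4(k+1)}{\sqrt V}\Big).$$
In both cases we therefore have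
$$\chi(a_*\omega_X)\le\frac{\mathrm{vol}(K_X)}{2(k+1)!}\Big(1+\frac{6(k+1)}{\sqrt V}\Big).\tag{14}$$

## 14. The contribution $\chi(\omega_Z)$ of the base

**Step 16.** For $c=2$ the second term in (6) remains. The product inclusion of Lemma 5 controls it. The finite set $S=\{v_t(\kappa):0\ne\kappa\in H^0(Z_d,K_{Z_d})\}\subset B\cap\mathbb Z^k$ has $h^0(Z_d,K_{Z_d})\ge d^{2\mathfrak q}\chi(\omega_Z)$ elements. By Lemma 5, $\mathrm{conv}\,S\times\Delta(K_F)\subset\Delta_d$, so $|\mathrm{conv}\,S|\cdot\frac V2\le|\Delta_d|$. By Lemma 4(b) and (10),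
$$d^{2\mathfrak q}\chi(\omega_Z)\le|\mathrm{conv}\,S|+\epsilon_d|B_d|\le|\Delta_d|\Big(\frac2V+O(\epsilon_d)\Big).$$
With (8) and $d\to\infty$,
$$\chi(\omega_Z)\le\frac{2\,\mathrm{vol}(K_X)}{(k+2)!\,V}=\frac{\mathrm{vol}(K_X)}{2(k+1)!}\cdot\frac4{(k+2)V}\le\frac{\mathrm{vol}(K_X)}{2(k+1)!}\cdot\frac{2(k+1)}{\sqrt V},$$
the last step because $\frac4{k+2}\le2(k+1)$ and $V\ge\sqrt V$. Adding this to (14) and using (6) gives
$$\chi(\omega_X)\le\frac{\mathrm{vol}(K_X)}{2(k+1)!}\Big(1+\frac{8(k+1)}{\sqrt V}\Big).$$
This is Theorem B for $n-k=2$. Together with Section 11 it completes the proof of Theorem B, and with Theorem A and the deductions of Section 3 the proof of Theorem 1. $\blacksquare$
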